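# Dominated splittings on the two-torus: why curves tangent to the bundles cannot branch

## 1. Expansion along $F$ as a reason for not branching

Let $f$ be a $C^1$ diffeomorphism of $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, and suppose that $\mathrm T\mathbb T^2=E\oplus F$, where $E$ and $F$ are one-dimensional, $Df$-invariant, and $F$ is always stretched more than $E$. Suppose also that every periodic point of $f$ is a hyperbolic saddle. Can one fill the torus with curves tangent to $F$, without crossing or branching? And with curves tangent to $E$? The problem comes from Baolin He and Shaobo Gan, "Non-integrability of dominated splitting on $\mathbb T^2$", arXiv:1404.1770 (2014).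

The answer one would first guess is yes. At a saddle, $Df$ expands $F$, so $f^{-1}$ shrinks curves tangent to $F$. If two such curves branch, backward iteration shrinks them both, while the gap between them, measured along $E$, shrinks less because of the domination. Soon the gap is too wide for the curves that enclose it. The guess is correct, but this argument speaks only about points where $F$ is expanded, and most points are not periodic. Before testing it, we fix the words.

**Definition (dominated splitting).** A $Df$-invariant splitting $E\oplus F=\mathrm T\mathbb T^2$ into one-dimensional sub-bundles is dominated if $|Df(u)|<|Df(v)|$ for every $x$ and all unit vectors $u\in E_x$, $v\in F_x$. Here $|\cdot|$ is a continuous Riemannian norm. We recall that the two bundles of a dominated splitting are continuous and uniquely defined.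

**Definition (foliation, integrability).** A 1-foliation is a continuous partition of $\mathbb T^2$ into connected immersed one-dimensional submanifolds, the leaves. "Continuous" means that each point has a neighborhood homeomorphic to a product $I\times J$ of intervals in which the leaves are unions of the slices $\{t\}\times J$, called plaques. A continuous line field is integrable if some 1-foliation is tangent to it.

**Definition (unique integrability).** An $F$-arc is a compact regular $C^1$ curve tangent to $F$; an $E$-arc is defined in the same way. $F$ is uniquely integrable at $p$ if any two unit-speed $F$-arcs starting at $p$ with the same initial vector coincide near $p$. Similarly for $E$.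

Integrability and unique integrability differ. In the plane, take the line field spanned by $(2\sqrt{|u|},1)$. The curves $u=(v-k)|v-k|$, $k\in\mathbb R$, are tangent to it, since the derivative is $2|v-k|=2\sqrt{|u|}$. They form a foliation, because $(k,v)\mapsto((v-k)|v-k|,v)$ is a homeomorphism of the plane. So the field is integrable. But the line $u=0$ is also tangent to it, so it is not uniquely integrable at the points of this line.

Now the tests.

**Constant bundles.** For the map induced by $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ the bundles are the constant eigendirections, for the eigenvalues $\frac{3-\sqrt5}2<1<\frac{3+\sqrt5}2$. All periodic points are hyperbolic saddles, and a curve of constant tangent direction is a piece of a line. The guess holds.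

**A linear saddle.** In $\mathbb R^2$ let $L(u,v)=(\mu u,\lambda v)$ with $0<\mu<1<\lambda$. Let $E$ be horizontal, and let $F$ be spanned by $(b(u,v),1)$ with $b$ continuous, $b(0,0)=0$ and $|b|\le\frac1{10}$ on $\{|u|,|v|\le1\}$. Invariance of $F$ means $b(\mu u,\lambda v)=\frac\mu\lambda b(u,v)$. Let $c:[0,s]\to\mathbb R$ solve $u'=b(u,v)$, $c(0)=0$, with $s\le\mu$. Since $|c(v)|\le v/10$, the image of its graph under $L^{-1}$ has $|u|\le\mu^{-1}s/10\le\frac1{10}$. So it lies in the square and is the graph of a solution through $0$ over $[0,\lambda^{-1}s]$, and it too lies in $|u|\le|v|/10$. Since $\lambda^{-1}s\le\mu$, we can repeat this, and obtain for all $n$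
$$|\mu^{-n}c(v)|\le\tfrac1{10}\lambda^{-n}v,\qquad\text{that is,}\qquad |c(v)|\le\tfrac1{10}(\mu/\lambda)^nv\to0 .$$
So $c=0$, and there is no branching at the saddle. Two things were used: the domination $\mu<\lambda$, and the fact that backward iterates stay in the square because $\lambda>1$.

**A linear sink.** Keep the domination, but let $\lambda<1$. Take $L(u,v)=(\frac u4,\frac v2)$, $E$ horizontal and $F$ spanned by $(b,1)$ with
$$b(u,v)=\frac{2u}{v}\ \text{ if } |u|\le v^2,\ v\ne0,\qquad b(u,v)=2\,\mathrm{sgn}(u)\,v\ \text{ if } |u|\ge v^2 ,\qquad b(0,0)=0.$$
The formulas agree where $|u|=v^2\neq0$, and $|b|\le2|v|$ in both regions, so $b$ is continuous. Moreover $b(\frac u4,\frac v2)=\frac12b(u,v)$ in both regions, and the regions are preserved, so $F$ is $L$-invariant. It is dominated: $L(b,1)=\frac14(b,2)$ is longer than $\frac14|(b,1)|$, while $E$ is multiplied by $\frac14$. Yet each curve $u=Cv^2$ with $|C|\le1$ solves $u'=b$, so $F$ branches at the origin. This is only a local model, not a diffeomorphism of the torus, but it shows that domination alone does not prevent branching at a fixed point.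

So the guess must rest on the size of the eigenvalue along $F$. At a non-periodic point there is no eigenvalue, and nothing is given about whether $f^{-n}$ shrinks or stretches $F$ there.

## 2. Theorems at saddles and at non-periodic points

The background is as follows. If $f$ is partially hyperbolic (one of $E,F$ is uniformly hyperbolic), both bundles are uniquely integrable. If $f$ is $C^2$ and all its periodic points are hyperbolic saddles, both bundles are uniquely integrable. On the other hand, there are diffeomorphisms of $\mathbb T^2$ with a dominated splitting, having sinks or sources, for which neither bundle is integrable, robustly. The question is about $C^1$ maps whose periodic points are all saddles.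

If $p$ is periodic of period $T$, let $\lambda_E(p),\lambda_F(p)$ be the eigenvalues of $Df^T_p$ on $E_p,F_p$. Put $\mu(x)=\|Df|_{E_x}\|$ and $\varphi(x)=\|Df|_{F_x}\|$. Domination says $\mu<\varphi$, so
$$|\lambda_E(p)|=\prod_{j<T}\mu(f^jp)<\prod_{j<T}\varphi(f^jp)=|\lambda_F(p)| .$$
Hence at a hyperbolic saddle $|\lambda_E|<1<|\lambda_F|$.

**Theorem 1.** Let $f$ be a $C^1$ diffeomorphism of $\mathbb T^2$ with a dominated splitting $E\oplus F$, all of whose periodic points are hyperbolic saddles (possibly there are none). Then $E$ and $F$ are uniquely integrable at every point. Each is tangent to exactly one foliation, and this foliation is $f$-invariant.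

**Theorem 2.** For every $C^1$ diffeomorphism $f$ of $\mathbb T^2$ with a dominated splitting $E\oplus F$, $F$ is uniquely integrable at every non-periodic point and at every periodic point with $|\lambda_F|>1$. Likewise, $E$ is uniquely integrable at every non-periodic point and at every periodic point with $|\lambda_E|<1$.

It is enough to treat $F$. For unit $u\in E_x$, $v\in F_x$ we have $|Df^{-1}u|=1/\mu(f^{-1}x)>1/\varphi(f^{-1}x)=|Df^{-1}v|$. So $F\oplus E$ is a dominated splitting for $f^{-1}$, in which $E$ plays the role of the more expanded bundle, and the eigenvalue of $Df_p^{-T}$ on $E_p$ is $1/\lambda_E(p)$. The $F$-statements for $f^{-1}$ are therefore the $E$-statements for $f$.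

The plan for Theorem 2 is to let a branch point $p$ of $F$ be given and to iterate two branches backward. Call a time bad if one of the two preimages is longer than a fixed $\delta$. Sections 4 and 5 show that the bad times have positive lower density. Sections 7 and 8 show that, if $p$ is not periodic, their upper density can be made as small as we like by shortening the branches. These two facts contradict each other.

## 3. Adapted squares and constants

Let $M=\mathbb T^2$, let $d$ be the Riemannian distance, and let $|\gamma|$ also denote the length of a curve $\gamma$. The functions $\mu,\varphi$ are continuous and $\mu<\varphi$, so by compactness there is $\kappa<1$ with $\mu\le\kappa\varphi$. Put $c_0=\log(1/\kappa)>0$, and fix $K>1$ with $\|Df\|,\|Df^{-1}\|\le K$. Fix $\varepsilon_0>0$ such that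
$$d(x,y)\le\varepsilon_0\ \Longrightarrow\ |\log\mu(x)-\log\mu(y)|\le\tfrac{c_0}8,\quad|\log\varphi(x)-\log\varphi(y)|\le\tfrac{c_0}8. \tag{1}$$

**Charts.** For $x\in M$ choose unit vectors $\mathbf e_x\in E_x$, $\mathbf f_x\in F_x$, and let $\Phi_x(u,v)=x+u\,\mathbf e_x+v\,\mathbf f_x$. At the center, $E$ and $F$ are spanned by $(1,0)$ and $(0,1)$ in these coordinates. The angle between $E$ and $F$ is bounded below, and the bundles and the metric are uniformly continuous. So there is $r>0$ such that, for all $x$, $\Phi_x$ is injective on $Q=\{|u|,|v|\le r\}$, and on $Q$ the bundles $E,F$ are spanned by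
$$(1,a),\quad(b,1),\qquad a,b\text{ continuous},\quad|a|,|b|\le\tfrac1{10},\quad\text{both vectors of norm in }[\tfrac12,2].$$
We identify $Q$ with its image. Inside $Q$ the following hold.

* (Q1) Along an $E$-arc the $u$-velocity never vanishes, so the arc is a graph over $u$, of slope at most $\frac1{10}$, and $\frac12|\Delta u|\le\text{length}\le2|\Delta u|$. In the same way an $F$-arc is a graph over $v$, with $|du/dv|\le\frac1{10}$ and $\frac12|\Delta v|\le\text{length}\le2|\Delta v|$.
* (Q2) An $E$-arc and an $F$-arc contained in $Q$ meet in at most one point. For two common points, $|\Delta v|\le\frac1{10}|\Delta u|$ and $|\Delta u|\le\frac1{10}|\Delta v|$, so both vanish.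
* (Q3) An $F$-arc of length $\le r/4$ starting at the center stays in $\{|u|,|v|\le r/2\}$: as long as it is in $Q$, $|v|\le2\cdot\frac r4$ and $|u|\le\frac r{20}$, so it cannot reach the boundary of $Q$. An $E$-arc of length $\le r/8$ starting in $\{|u|,|v|\le r/2\}$ stays in $Q$: along it $|\Delta u|\le\frac r4$ and $|\Delta v|\le\frac r{40}$.
* (Q4) By Peano's theorem, $E$-curves and $F$-curves through a given point of $Q$ exist as long as the slope bounds keep them in $Q$.

The next fact says that an $E$-curve started near an $F$-arc hits it at the expected place.

**Crossing fact (X).** Let $u=c(v)$, $v\in[v_1,v_1+h]$, be an $F$-arc in $\{|u|,|v|\le r/2\}$, $h\le r/2$. Let $z=(u_z,v_1+k)$ lie in $\{|u|,|v|\le r/2\}$, with $0<k\le h/2$ and $|u_z-c(v_1)|\le k/10$. Then an $E$-arc in $Q$ of length $\le k/2$ (possibly a point) joins $z$ to a point of the graph of $c$ at a height in $[v_1+0.9k,v_1+1.1k]$.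

**Proof.** Let $v=g(u)$, $|u-u_z|\le k/4$, be an $E$-curve through $z$; the slope bound keeps it in $Q$. Then $|g(u)-(v_1+k)|\le k/40$, so $g(u)\in[v_1,v_1+h]$, and $G(u)=u-c(g(u))$ is defined. Its derivative is $1-c'(g(u))g'(u)\ge1-\frac1{100}=0.99$, and
$$|G(u_z)|=|u_z-c(v_1+k)|\le|u_z-c(v_1)|+|c(v_1)-c(v_1+k)|\le\tfrac k{10}+\tfrac k{10}=\tfrac k5 .$$
So $G$ vanishes at some $u$ with $|u-u_z|\le\frac k{5\cdot0.99}<0.21k<\frac k4$. The corresponding piece of the $E$-curve has length at most $0.42k<k/2$, and its endpoint has height within $k/40$ of $v_1+k$. $\square$

**Constants.** Here are all the constants in the order in which they are chosen; none of them depends on the point studied later. Put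
$$\chi=\tfrac{c_0}8,\qquad A=1+\frac2{e^\chi-1},\qquad\rho=\frac{\varepsilon_0}A .$$
Fix $\delta>0$ with $\delta\le r/8$, $2K\delta\le\varepsilon_0$ and $\delta':=\delta/100\le\rho$. Fix a finite cover $\mathcal C$ of $M$ by sets so small that if $x,y$ lie in one of them, then $x=\Phi_y(u,v)$ with $|u|,|v|\le\delta'/50$. Let $B$ be its cardinality. Finally,
$$C_2=16\delta'B,\qquad H\in\mathbb N,\ H\ge\chi^{-1}\max\bigl(0,\log(C_2/\delta)\bigr),\qquad2\theta_0=\frac{\frac34c_0}{\frac34c_0+2\log K}\in(0,1).$$

## 4. In the plane an $E$-curve does not come back

Two short $F$-arcs from a common point, together with an $E$-arc closing them up, form a triangle. We want to say: if the $F$-sides are short, the $E$-side is short. A priori the $E$-side could make a long excursion before coming back. On the torus itself a curve tangent to $E$ may of course return, but the triangle lifts to the plane, and in the plane a return is excluded for topological reasons.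

We recall Hopf's Umlaufsatz: for a simple closed piecewise $C^1$ regular curve in $\mathbb R^2$ whose exterior angles lie in $(-\pi,\pi)$, the total rotation of the tangent along the smooth pieces plus the sum of the exterior angles is $\pm2\pi$. We also use that a continuous nowhere zero vector field on $\mathbb R^2$ has rotation $0$ along every closed curve, because its angle has a continuous real-valued lift on $\mathbb R^2$.

**Lemma 1.** Lift $E$ to $\mathbb R^2$. Fix $\tilde x\in\mathbb R^2$ and use the affine coordinates $(u,v)$ of the lifted chart at $\tilde x$ on all of $\mathbb R^2$. Let $\tilde E$ be a continuous field spanning the lift of $E$, of Euclidean length $1$ in these coordinates, with positive $u$-component on $Q$. Then a $C^1$ curve $\eta:[t_0,t_1]\to\mathbb R^2$ with $\eta'=\tilde E(\eta)$ is injective and meets each segment $V=\{u=u_0,|v|\le r\}$, $|u_0|\le r$, at most once. Consequently, an $E$-arc $\tilde\sigma$ in $\mathbb R^2$ with both endpoints in $\{|u|,|v|\le r/4\}$ is contained in $Q$.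

Such a field $\tilde E$ exists because $\mathbb R^2$ is simply connected and because on $Q$ the lift of $E$ is spanned by $(1,a)$. On $Q$ the $u$-component of $\tilde E$ is $(1+a^2)^{-1/2}>0.9$.

**Proof. Step 1: a shortest return exists.** Fix $V$, and let $P$ be the set of pairs $t<t'$ in $[t_0,t_1]$ with $\eta(t)=\eta(t')$ or with $\eta(t),\eta(t')\in V$. Suppose $P\ne\emptyset$. Since $\eta'$ is uniformly continuous, there is $\tau>0$ such that $\eta'(t),\eta'(t')$ make an angle $<\pi/4$ whenever $0\le t'-t\le\tau$. For such $t<t'$ the integral $\eta(t')-\eta(t)$ of $\eta'$ has positive inner product with $\eta'(t)$, so $\eta(t')\ne\eta(t)$. If moreover $\eta(t)\in V$, then $\eta'(t)$ makes an angle less than $\arccos0.9<\pi/6$ with the $u$-axis. Hence $\eta'$ has positive $u$-component on $[t,t']$, and $\eta(t')\notin V$. So $t'-t>\tau$ on $P$. Since the conditions defining $P$ are closed, $P$ is compact. Take a pair $(t,t')\in P$ with $t'-t$ minimal.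

**Step 2: the shortest return is not a self-intersection.** Suppose $\eta(t)=\eta(t')$. By minimality $\eta|_{[t,t']}$ is a simple closed curve. It is $C^1$ also at the closing point, because $\eta'(t)=\tilde E(\eta(t))=\eta'(t')$. By the Umlaufsatz its tangent $\tilde E$ has rotation $\pm2\pi$ along it, but this rotation is $0$.

**Step 3: it is not a return to $V$ either.** Otherwise $\alpha=\eta(t)\neq\beta=\eta(t')$ lie in $V$. By minimality $\eta$ is injective on $[t,t']$ and $\eta|_{(t,t')}$ avoids $V$. So $\eta|_{[t,t']}$ followed by the segment $[\beta,\alpha]\subset V$ is a simple closed piecewise $C^1$ curve. Let $\theta_\alpha,\theta_\beta\in(-\frac\pi2,\frac\pi2)$ be the angles of $\tilde E(\alpha),\tilde E(\beta)$, and $\theta=\pm\frac\pi2$ the direction of the segment. The exterior angles are $\theta-\theta_\beta$ at $\beta$ and $\theta_\alpha-\theta$ at $\alpha$, both in $(-\pi,\pi)$. The tangent does not rotate along the segment, so the Umlaufsatz says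
$$(\text{rotation of }\tilde E\text{ along }\eta|_{[t,t']})+(\theta_\alpha-\theta_\beta)=\pm2\pi .$$
Along $[\beta,\alpha]\subset Q$ the field $\tilde E$ stays in the right half plane, so its rotation there is exactly $\theta_\alpha-\theta_\beta$. The left side is thus the rotation of $\tilde E$ along the whole closed curve, which is $0$. This is a contradiction, so $P=\emptyset$.

**Step 4: the consequence.** The purpose is to turn "meets $V$ at most once" into confinement. Parametrize $\tilde\sigma$ along $\tilde E$, from an endpoint $\alpha$ to the other endpoint $\beta$, and extend it from $\beta$ by an $E$-curve in $Q$ up to $u=r/2$. The whole curve is $C^1$ with velocity $\tilde E$. Suppose $\tilde\sigma$ left $Q$. As long as it stays in $Q$ after $\alpha$, $u$ increases and $|v|\le\frac r4+\frac1{10}\cdot\frac{5r}4<r$. So the first exit is through $u=r$, and before it $\tilde\sigma$ meets $\{u=\frac r2,|v|\le r\}$. The extension meets this segment again at its end. This contradicts the first part with $u_0=r/2$. $\square$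

## 5. A branch point has long preimages with positive frequency

Suppose $F$ is not uniquely integrable at $p$. In the chart at $p$, with $\mathbf f_p$ chosen in the direction of the common initial vector, two arcs violating uniqueness are graphs of solutions
$$c_1,c_2:[0,s_0]\to\mathbb R,\quad0<s_0\le\tfrac r4,\qquad u'=b(u,v),\quad u(0)=0,$$
with $c_1\ne c_2$ at points arbitrarily close to $0$. (If the graphs agreed near $0$, so would their unit-speed parametrizations.) For $s\in(0,s_0]$ let $\gamma_i^s$ be the graph of $c_i$ over $[0,s]$. Since $|c_i|\le\frac r{40}$, it lies in $\{|u|,|v|\le r/2\}$, and $|\gamma_i^s|\le2s$.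

**Definition (bad times).** A time $n\ge0$ is bad for $s$ if $\max_{i=1,2}|f^{-n}\gamma^s_i|>\delta$, and good otherwise.

For instance, if $f^{-1}$ does not increase the length of short $F$-arcs at $p$, as in the linear saddle, there are no bad times for small $s$. The following lemma is the computation of Section 1, made robust: a time at which the preimages are long costs a bounded factor, and this can be paid only if such times are frequent.

**Lemma 2.** For every $s\in(0,s_0]$: $\displaystyle\liminf_{n\to\infty}\frac1n\#\{k<n:k\text{ bad for }s\}\ge\theta_0$.

**Proof. Step 1: building a triangle.** Choose $v_2\in(0,s]$ with $c_1(v_2)\ne c_2(v_2)$, and let $v_1$ be the largest $v<v_2$ with $c_1(v)=c_2(v)$. So $c_1\ne c_2$ on $(v_1,v_2]$. Let $x_0$ be the common point at height $v_1$, and let $z_1\in\gamma_1^s$ be the point at height $\frac{v_1+v_2}2$. Apply (X) with $c=c_2$, $h=v_2-v_1$, $k=h/2$, $z=z_1$. The hypothesis holds because $|c_1(v_1+k)-c_2(v_1)|=|c_1(v_1+k)-c_1(v_1)|\le\frac k{10}$. We get an $E$-arc $\sigma$ in $Q$ joining $z_1$ to some $z_2\in\gamma_2^s$ at a height in $(v_1,v_2]$. At that height $c_1\neq c_2$, so $z_2\ne z_1$ and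 $|\sigma|>0$.

Let $\tau_n^i$ be the length of $f^{-n}$ of the part of $\gamma_i^s$ from $x_0$ to $z_i$, and put
$$\tau_n=\max(\tau^1_n,\tau^2_n),\qquad w_n=|f^{-n}\sigma|,\qquad R_n=w_n/\tau_n>0 .$$
The $n$-th triangle is the image under $f^{-n}$ of the triangle with sides $\sigma$ and the two pieces of $\gamma_i^s$.

**Step 2: at a good time, $w_n\le\tau_n\le\delta$.** This bounds the gap by the sides. Clearly $\tau_n\le\delta$. The original triangle lies in $Q$, so it lifts to a closed triangle in $\mathbb R^2$. A lift of $f^{-n}$ maps this to a lift of the $n$-th triangle. In the chart at the lift of $f^{-n}x_0$ the $F$-sides start at the center and have length $\le\delta\le r/8$, so they stay in $Q$ by (Q3). By (Q1) the lifts of $f^{-n}z_i$ have $|v|\le2\tau_n^i\le\frac r4$ and $|u|\le\frac15\tau^i_n\le\frac r4$. By Lemma 1 the $E$-side lies in $Q$, so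
$$w_n\le2|\Delta u|\le\tfrac25(\tau_n^1+\tau_n^2)\le\tfrac45\tau_n\le\tau_n .$$

**Step 3: at a good time, $R_{n+1}\ge e^{3c_0/4}R_n$.** Here the domination enters. Let $y=f^{-n-1}x_0$. By Step 2, each point of the $n$-th triangle is joined to $f^{-n}x_0$ by a path along the sides of length $\le\tau_n+w_n\le2\delta$. So each point of the $(n+1)$-st triangle is within $2K\delta\le\varepsilon_0$ of $y$. Since $\|Df^{-1}|_{E_{f(x)}}\|=1/\mu(x)$ and $\|Df^{-1}|_{F_{f(x)}}\|=1/\varphi(x)$, (1) gives
$$w_{n+1}\ge\mu(y)^{-1}e^{-c_0/8}w_n,\qquad\tau_{n+1}\le\varphi(y)^{-1}e^{c_0/8}\tau_n .$$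
Divide, and use $\varphi(y)/\mu(y)\ge e^{c_0}$.

**Step 4: always $R_{n+1}\ge K^{-2}R_n$.** This is the price of a bad time. Indeed $w_{n+1}\ge K^{-1}w_n$ and $\tau_{n+1}\le K\tau_n$.

**Step 5: counting.** Let $N(n)$ be the number of bad times in $[0,n)$. If $n$ is good, Steps 2–4 give
$$1\ge R_n\ge R_0\,e^{\frac34c_0(n-N(n))}K^{-2N(n)} .$$
Taking logarithms, $N(n)(\frac34c_0+2\log K)\ge\frac34c_0n+\log R_0$. So $N(n)\ge2\theta_0n-C$ with $C$ independent of $n$. Hence there is $n_1$ with $N(n)\ge\theta_0n$ for all good $n\ge n_1$.

If $n$ is bad, let $n^-$ be the last good time before $n$; the times $n^-+1,\dots,n-1$ are bad. If $n^-\ge n_1$, then $N(n)\ge\theta_0n^-+(n-n^--1)\ge\theta_0n-1$, since $\theta_0<1$. If $n^-<n_1$ or $n^-$ does not exist, all times in $[n_1,n)$ are bad and $N(n)\ge n-n_1$. In all cases $\liminf N(n)/n\ge\theta_0$. $\square$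

## 6. Periodic points with $|\lambda_F|>1$, and where the triangle alone stops

**Proof of Theorem 2 at periodic points with $|\lambda_F|>1$.** Let $p$ have period $T$ and $\lambda=|\lambda_F(p)|>1$, and suppose $F$ is not uniquely integrable at $p$. The product $\prod_{j=1}^T\varphi(f^{-j}x)$ is continuous in $x$ and equals $\lambda$ at $p$. So there is $t>0$ such that it is $\ge\lambda^{1/2}$ when $d(x,p)\le t$. Let $\gamma$ be an $F$-arc starting at $p$ with $|\gamma|\le t$. Then
$$|f^{-T}\gamma|=\int_\gamma\prod_{j=1}^T\varphi(f^{-j}x)^{-1}\le\lambda^{-1/2}|\gamma| ,$$
and $f^{-T}\gamma$ is again an $F$-arc starting at $p$ of length $\le t$. So the lengths at multiples of $T$ never exceed $|\gamma|$, and in between at most a factor $K^T$ is gained: $|f^{-n}\gamma|\le K^T|\gamma|$ for all $n\ge0$. For $s$ small this gives $|f^{-n}\gamma_i^s|\le K^T|\gamma_i^s|\le\delta$ for all $n\ge0$, $i=1,2$. There are no bad times, contrary to Lemma 2. $\square$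

At a non-periodic point the argument stops at Step 2 of Lemma 2. The inequality $w_n\le\tau_n$ is available only while the preimages $f^{-n}\gamma_i^s$ are short, and now nothing keeps them short. What remains is that they are longer than $\delta$ with frequency at least $\theta_0$.

One may hope that long preimages are few because the torus has little room. Since $p$ is not periodic, $\gamma_i^s$ is disjoint from any prescribed finite number of its preimages once $s$ is small. But disjointness by itself gives no bound: the segments $\{u=1/k,\ 0\le v\le\delta\}$, $k=1,2,\dots$, are disjoint, of the same length, and lie in a bounded set. What is needed is that different long preimages, and different parts of one long preimage, stay a definite distance apart.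

The idea is that this separation comes from forward contraction of $E$. If $X_n=f^{-n}\gamma$ is long while $\gamma=f^n(X_n)$ is short, then forward iteration of $X_n$ contracts $F$ on average, and by domination it contracts $E$ exponentially at many points of $X_n$. If such a point is close to another strand of preimage, the short $E$-arc between them is contracted under $f^n$ and arrives at $\gamma$. It joins $\gamma$ either to itself, which (Q2) forbids, or to a preimage $f^{-l}\gamma$ with bounded $l\ge1$, which is at a positive distance. So close pairs cannot occur, and the number of strands is bounded by the number of elements of $\mathcal C$.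

## 7. Points on long preimages where forward iteration contracts $E$

**Lemma 3.** Let $p$ be non-periodic, with $\gamma_1^s,\gamma_2^s$ as in Section 5. For every $W\in\mathbb N$, $W\geq 1$, there is $s\in(0,s_0]$ such that for $i=1,2$
$$\limsup_{n\to\infty}\frac1n\#\{k<n:|f^{-k}\gamma^s_i|>\delta\}\le\frac{B(H+1)}W .$$

The constants $B,H$ depend neither on $W$ nor on $s$. The proof occupies this section and the next.

**Setting.** Put $W_1=W+H$. Since $f^{-l}p\ne p$ for $1\le l\le W_1$, for $s$ small we have $\gamma_i^s\cap f^{-l}\gamma_i^s=\emptyset$ for $1\le l\le W_1$ and $i=1,2$. Fix such an $s$, then fix $i$, and write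
$$\gamma=\gamma_i^s,\qquad X_n=f^{-n}\gamma,\qquad L_n=|X_n|,\qquad\text{so that }f^jX_n=X_{n-j}\ (0\le j\le n).$$
Let $D>0$ be the minimum of $d(\gamma,f^{-l}\gamma)$ over $1\le l\le W_1$, and choose $n_*$ with
$$A\rho\,e^{-5c_0n/8}<\min(D,r/8)\qquad\text{for all }n\ge n_* . \tag{2}$$

**Definition (records).** A time $n$ is a record if $L_{n-j}\le e^{\chi j}L_n$ for $0\le j\le n$. It is a big record if moreover $L_n>\delta$.

At a record the forward images of $X_n$ are never much longer than $X_n$. As an illustration with numbers, suppose $e^\chi=2$ and $(L_0,\dots,L_4)=(1,5,2,3,2)$. Then $0,1,3,4$ are records, while $2$ is not, because $L_1=5>2L_2=4$.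

**Step 1: many points where $F$ is not much expanded.** Let $n$ be a record, $\varphi_j=\prod_{k<j}\varphi\circ f^k$, and
$$G_n=\{x\in X_n:\varphi_j(x)\le Ae^{2\chi j},\ 1\le j\le n\}.$$
We show that $G_n$ fills at least half of $X_n$. Since $X_n$ is tangent to $F$, $\int_{X_n}\varphi_j=|f^jX_n|=L_{n-j}\le e^{\chi j}L_n$. Chebyshev's inequality, summed over $j$, gives
$$|X_n\setminus G_n|\le\sum_{j\ge1}\frac{e^{\chi j}L_n}{Ae^{2\chi j}}=\frac{L_n}{A(e^\chi-1)}\le\frac{L_n}2 .$$

**Step 2: at these points $E$ is contracted.** Let $n$ be a record, $x\in G_n$, and let $\sigma$ be an $E$-arc (possibly a point) with endpoint $x$ and $|\sigma|\le\rho$. Then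
$$|f^j\sigma|\le A\,e^{-5c_0j/8}|\sigma|,\qquad0\le j\le n. \tag{3}$$
Indeed, for $1\le j\le n$ domination gives
$$\prod_{k<j}\mu(f^kx)\le\kappa^j\varphi_j(x)\le Ae^{-(c_0-2\chi)j}=Ae^{-3c_0j/4}.$$
We prove (3) by induction; $j=0$ is clear because $A\ge1$. If (3) holds for all $k<j$, then $|f^k\sigma|\le A\rho=\varepsilon_0$ for these $k$. So by (1), $\mu\le e^{c_0/8}\mu(f^kx)$ on $f^k\sigma$, and hence
$$|f^j\sigma|\le e^{c_0j/8}\Bigl(\prod_{k<j}\mu(f^kx)\Bigr)|\sigma|\le e^{c_0j/8}Ae^{-3c_0j/4}|\sigma|=Ae^{-5c_0j/8}|\sigma| .$$

## 8. Packing long preimages into finitely many cells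

**Step 3: chosen points.** For each big record we select spread-out points of $G_n$, so that long arcs carry many of them. Let $n$ be a big record. Cut $X_n$ into $k=\lfloor L_n/\delta'\rfloor\ge100$ arcs of equal length. This length lies in $[\delta',2\delta')$. Since $|G_n|\ge L_n/2$, at least $k/2$ of these arcs meet $G_n$. Discard the first and the last arc, keep those of one parity, and choose one point of $G_n$ in each remaining arc that meets $G_n$. With the better parity we get at least
$$\tfrac12\bigl(\tfrac k2-2\bigr)=\tfrac k4-1\ge\tfrac k8\ge\frac{L_n}{16\delta'}$$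
chosen points; the last inequality holds because $L_n/k<2\delta'$. Any two chosen points of $X_n$ have a whole arc between them, so their distance along $X_n$ is $\ge\delta'$. Each has distance $\ge\delta'$ along $X_n$ from the ends of $X_n$.

**Step 4: the packing claim.** Let $m\ge n_*$. Distinct chosen points belonging to big records in $[m,m+W_1]$ never lie in the same element of $\mathcal C$. Here a point chosen at two different times counts as two chosen points.

To prove this, suppose that two distinct chosen points $x\in G_n\subset X_n$ and $y\in G_{n'}\subset X_{n'}$, with $n'\le n$, lie in one element of $\mathcal C$. We first join $x$ to the strand through $y$ by a short $E$-arc. Let $J_y\subset X_{n'}$ be the arc of radius $\delta'/2$ around $y$; it exists because $y$ is far from the ends. In the chart at $y$ it stays in $Q$ by (Q3). It is a graph $u=c(v)$ with $|c(v)|\le|v|/10$, over an interval containing $[-\delta'/4,\delta'/4]$, since each half has length $\delta'/2\le2|\Delta v|$. By the choice of $\mathcal C$, $x=(u_x,v_x)$ with $|u_x|,|v_x|\le\delta'/50$. Let $v=g(u)$, $|u-u_x|\le\delta'/10$, be an $E$-curve through $x$. Then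
$$|g(u)|\le\tfrac{\delta'}{50}+\tfrac{\delta'}{100}=0.03\,\delta',\qquad|c(g(u))|\le0.003\,\delta' .$$
At $u=u_x+\delta'/10\ge0.08\,\delta'$ the function $u-c(g(u))$ is positive, and at $u=u_x-\delta'/10\le-0.08\,\delta'$ it is negative. So it vanishes somewhere between. Hence an $E$-arc $\sigma$ of length $\le2\cdot\frac{\delta'}{10}=\frac{\delta'}5\le\rho$ (possibly a point) joins $x$ to some $x''\in J_y\subset X_{n'}$.

*Case $n'<n$.* Put $l=n-n'$, so $1\le l\le W_1$. Then $f^{n'}x''\in f^{n'}X_{n'}=\gamma$ and $f^{n'}x\in f^{n'}X_n=X_l=f^{-l}\gamma$. By (3) with $j=n'\le n$, and by (2) since $n'\ge m\ge n_*$, $d(f^{n'}x,f^{n'}x'')\le A\rho e^{-5c_0n'/8}<D$. This contradicts the definition of $D$.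

*Case $n'=n$.* $X_n$ is a simple arc, and $x$ has distance $\ge\delta'$ from $y$ along it. So $x\notin J_y$ and $x''\ne x$. Then $f^nx\ne f^nx''$ both lie on $\gamma$ and are joined by the $E$-arc $f^n\sigma$, of length $<r/8$ by (3) and (2). Since $\gamma\subset\{|u|,|v|\le r/2\}$ in the chart at $p$, $f^n\sigma$ lies in $Q$ by (Q3). So an $E$-arc and an $F$-arc in $Q$ meet in two points, contrary to (Q2).

This proves the claim. It yields at most $B$ chosen points for all big records in $[m,m+W_1]$ together. Each big record $n$ there has at least $\max(1,L_n/16\delta')$ of them. So, for every $m\ge n_*$,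
$$[m,m+W_1]\text{ contains at most }B\text{ big records, and each of them satisfies }L_n\le16\delta'B=C_2. \tag{4}$$

**Step 5: from big records to all long times.** We show that every late time $n$ with $L_n>\delta$ lies within $H$ after a big record. Let $L_n>\delta$, and let $q=q(n)$ maximize $e^{\chi q}L_q$ over $0\le q\le n$. (In the illustration of Section 7, $q(2)=1$, since $2^qL_q$ takes the values $1,10,8$.) For $0\le j\le q$, maximality gives $e^{\chi(q-j)}L_{q-j}\le e^{\chi q}L_q$, so $q$ is a record. Also
$$L_q\ge e^{\chi(n-q)}L_n>\delta\,e^{\chi(n-q)}\ge\delta, \tag{5}$$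
so $q$ is a big record.

If $q<n_*$, then (5) gives $\delta e^{\chi(n-q)}<\max_{j<n_*}L_j$. This bounds $n$, say by $n_{**}$. So for $n>n_{**}$ with $L_n>\delta$ we have $q(n)\ge n_*$. Then (4) with $m=q(n)$ gives $L_{q(n)}\le C_2$, and (5) gives $n-q(n)\le\chi^{-1}\log(C_2/\delta)\le H$.

Now let $m\ge n_{**}+n_*+H$. Every $n\in(m,m+W]$ with $L_n>\delta$ has $q(n)\in[m-H,m+W]$, an interval of length $W_1$ with $m-H\ge n_*$. By (4) it contains at most $B$ big records. A given record $q$ equals $q(n)$ only for $n\in[q,q+H]$, which are at most $H+1$ values. So at most $B(H+1)$ of any $W$ consecutive sufficiently large integers $n$ satisfy $L_n>\delta$. This is the asserted bound on the upper density. $\square$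

The window length $W_1$ had to be fixed before $s$: the separation $D$ is available only for finitely many $l$, since the orbit of $p$ may come back near $p$. If $p$ were periodic, $\gamma$ and $f^{-l}\gamma$ would share $p$ when $l$ is a multiple of the period. The case $n'<n$ would then break down for large windows.

**Proof of Theorem 2 at non-periodic points.** Suppose $p$ is non-periodic and $F$ is not uniquely integrable at $p$. Choose $W>2B(H+1)/\theta_0$ and take $s$ from Lemma 3. A time is bad for $s$ if $|f^{-n}\gamma_1^s|>\delta$ or $|f^{-n}\gamma_2^s|>\delta$. So the upper density of the bad times for $s$ is at most $2B(H+1)/W<\theta_0$, contrary to Lemma 2. With Section 6 and the reduction in Section 2, this proves Theorem 2. $\square$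

## 9. From unique integral curves to an invariant foliation

**Proof of Theorem 1.** Let all periodic points of $f$ be hyperbolic saddles. Then $|\lambda_E|<1<|\lambda_F|$ at each of them, so by Theorem 2 both $E$ and $F$ are uniquely integrable at every point. It remains to construct the foliations. We do it for $F$; for $E$ the construction is the same, with the roles of $u$ and $v$ exchanged.

**Step 1: foliation boxes.** We straighten $F$ in each chart. In the chart at $x$ consider $u'=b(u,v)$ on $Q$. Two solutions that agree at one height agree on their common interval: the set where they agree is closed by continuity, and it is open by unique integrability at every point, applied in both directions. For $|u_0|\le r/2$ there is by Peano's theorem a solution $U(u_0,\cdot)$ on $[-r,r]$ with $U(u_0,0)=u_0$, since $|b|\le\frac1{10}$ keeps $|u|\le\frac r2+\frac r{10}<r$. It is unique.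

$U$ depends continuously on $u_0$. If $u_n\to u_0$, the functions $U(u_n,\cdot)$ are $\frac1{10}$-Lipschitz and bounded. By the Arzelà–Ascoli theorem every subsequence has a uniformly convergent subsequence. Its limit solves the equation with value $u_0$ at $0$, so it equals $U(u_0,\cdot)$. Hence $U(u_n,\cdot)\to U(u_0,\cdot)$ uniformly, and
$$\Psi(u_0,v)=(U(u_0,v),v)$$
is continuous on $[-\frac r2,\frac r2]\times[-r,r]$. It is injective, since two solutions that agree at height $v$ agree at height $0$. By compactness it is a homeomorphism onto its image. The image contains $\{|u|\le\frac r4,|v|\le r\}$: a solution through a point of this set reaches height $0$ at some $u_0$ with $|u_0|\le\frac r4+\frac r{10}<\frac r2$, and there it agrees with $U(u_0,\cdot)$. So $\Psi$ is a foliation box around $x$ whose plaques $\Psi(\{u_0\}\times[-r,r])$ are $F$-arcs. Every $F$-arc contained in its image lies in one plaque: the arc is the graph of a solution over a subinterval of $[-r,r]$, and it agrees with the plaque through any one of its points.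

**Step 2: the boxes fit together.** Let $\Psi,\Psi'$ be two boxes and let $z$ be a point in the interior of both images. Choose a product $I\times J$ of intervals, a neighborhood of $\Psi^{-1}(z)$, with $\Psi(I\times J)$ contained in the image of $\Psi'$; we may take $I,J$ compact. Each $\Psi(\{u_0\}\times J)$ is an $F$-arc in the image of $\Psi'$, so it lies in one plaque of $\Psi'$. Thus the first coordinate of $\Psi'^{-1}\Psi$ depends only on $u_0$ on $I\times J$, which is the compatibility required of a foliated atlas. The boxes therefore define a foliation $\mathcal F$ of $M$. Its leaves are obtained by following overlapping plaques: they are the maximal integral curves of $F$, immersed $C^1$ one-dimensional submanifolds tangent to $F$.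

**Step 3: uniqueness.** Let $\mathcal F'$ be any foliation tangent to $F$. The leaf of $\mathcal F'$ through a point $x$ contains an $F$-arc with $x$ in its interior, and we may take this arc inside the box at $x$. By Step 1 it lies in the plaque through $x$. So it is contained in the leaf $L$ of $\mathcal F$ through $x$, and contains a neighborhood of $x$ in $L$ for the leaf topology of $L$. This has two consequences. First, each leaf of $\mathcal F'$ is covered by open pieces each of which lies in one leaf of $\mathcal F$. Since it is connected and the leaves of $\mathcal F$ are disjoint, it lies in one leaf of $\mathcal F$. Second, leaves of $\mathcal F'$ contained in $L$ are open in $L$. So each leaf $L$ of $\mathcal F$ is a disjoint union of leaves of $\mathcal F'$ that are open in $L$. Since $L$ is connected, it is a single leaf of $\mathcal F'$. Hence $\mathcal F'=\mathcal F$.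

**Step 4: invariance.** Since $f$ is a $C^1$ diffeomorphism and $Df$ preserves $F$, the image $f(\mathcal F)$ is a foliation tangent to $F$. By Step 3, $f(\mathcal F)=\mathcal F$. $\blacksquare$
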